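# Set-homogeneous tournaments are homogeneous

## 1. Tying a finite tournament to a line

A *tournament* is a directed graph in which, for any two distinct vertices $x,y$, exactly one of the arcs $x\to y$, $y\to x$ is present; there are no loops. We begin with one construction: take a finite tournament $A$ and attach a long transitive tournament to it so that the union has no symmetry left.

**Definition 1.1 (lines and words).** For sets of vertices, $X\to Y$ means that all arcs between $X$ and $Y$ go from $X$ to $Y$, and $[X,Y]$ is the disjoint union of $X$ and $Y$ with $X\to Y$ (similarly $[X,Y,Z]$, and so on). $I_1$ is the one-point tournament, $C_3$ the 3-cycle, and $L_n$ the transitive tournament on $n$ vertices. A *line* is a finite transitive tournament, written $l_1\to\dots\to l_n$, where $l_i\to l_j$ whenever $i<j$. The *word*, or *type*, of a vertex $v$ over this line has $i$-th letter $+$ if $v\to l_i$ and $-$ if $l_i\to v$. We write $A\cup L$ for a tournament on the disjoint union of $A$ and a line $L$ that induces the given tournaments on $A$ and on $L$; the *cross arcs* between $A$ and $L$ are specified, or else arbitrary. A tournament is *rigid* if its only automorphism is the identity.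

For example, if $v$ has word $-++$ over $l_1\to l_2\to l_3$, then $l_1\to v\to l_2\to l_3$ is again a line. In general $\{v\}\cup L$ is transitive exactly when the word has the form $-\cdots-+\cdots+$. If $v$ has word $+-$ over $l_1\to l_2$, then $v\to l_1\to l_2\to v$ is a 3-cycle.

Three elementary facts will be used constantly. A tournament without 3-cycles is transitive. Lines are rigid. The automorphism group of a finite tournament has odd order, since an involution would exchange two vertices and reverse the arc between them; so all orbits of automorphisms of finite tournaments have odd size.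

**Lemma 1.2.** Let $Z=A\cup L$ be finite, $L$ a line, $k=|A|$, and $\alpha\in\mathrm{Aut}(Z)$.

(a) $\alpha$ moves at most $3k$ vertices.

(b) Suppose that each $a\in A$ has word $+^m-^m$ over some subline of $2m$ elements of $L$, where $m\ge 3k+1$. Then $\alpha$ preserves $A$ and fixes $L$ pointwise. If moreover $A$ is rigid, or the elements of $A$ have pairwise distinct words over $L$, then $Z$ is rigid.

*Proof.* (a) We bound each nontrivial orbit by its share of $A$. Let $O$ be a nontrivial orbit of $\langle\alpha\rangle$, of odd size $s\ge 3$, and put $k_O=|O\cap A|$, $t=|O\cap L|$. The tournament on $O$ is vertex-transitive, so every vertex has out-degree $(s-1)/2$ in it; as $s\ge3$ it is not transitive, so $O\not\subset L$ and $k_O\ge 1$. If $t\ge1$, the first vertex of $O\cap L$ dominates the other $t-1$ vertices of $O\cap L$, so $t-1\le (s-1)/2$. Hence in all cases $t\le (s+1)/2$, and $s=t+k_O\le (s+1)/2+k_O$, that is, $s\le 2k_O+1\le 3k_O$. Summing over the nontrivial orbits gives at most $3k$ moved vertices.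

(b) We show that no $a\in A$ can be sent into $L$. Suppose $\alpha(a)=b\in L$. By (a), among the first $m\ge 3k+1$ elements of the subline belonging to $a$ there is one, $l$, fixed by $\alpha$, and among the last $m$ there is a fixed element $l'$. The word says $a\to l$ and $l'\to a$; applying $\alpha$ gives $b\to l$ and $l'\to b$. Here $b\ne l,l'$, because $\alpha(a)=l=\alpha(l)$ would force $a=l\in L$, and likewise for $l'$. So $b\to l\to l'\to b$ is a 3-cycle inside the line $L$, which is impossible. Thus $\alpha(A)=A$ and $\alpha(L)=L$, and $L$ is fixed pointwise because lines are rigid. If $A$ is rigid, $\alpha$ is the identity on $A$. If the words over $L$ are pairwise distinct, $\alpha$ is again the identity on $A$, because it fixes $L$ pointwise and so preserves words. $\square$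

The length condition matters: a single vertex $a$ with word $+-$ over a line of two elements gives $C_3$, which has rotations. With $k=1$, the lemma asks for $m\ge 4$, so a vertex with word $++++----$ over $L_8$ gives a rigid tournament. The shape of the word matters too: if all of $A=C_3$ has word $-^m+^m$, we get $[L_m,C_3,L_m]$, where the rotations survive.

So every finite $A$ sits in a rigid $A\cup L$: take a block over which every element has word $+^m-^m$ with $m=3|A|+1$, and for each $a\in A$ one further element $f_a$ with $a\to f_a$ and $f_a\to b$ for $b\in A\setminus a$. The next section says what this is for.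

## 2. Symmetry on sets and symmetry on maps

**Definition 2.1.** A tournament $T$ is *set-homogeneous* if, whenever $U,V$ are isomorphic finite induced subtournaments, some $g\in\mathrm{Aut}(T)$ has $U^g=V$. It is *homogeneous* if every isomorphism between finite induced subtournaments extends to an automorphism of $T$.

Set-homogeneity lets us move $U$ onto $V$, but not along a prescribed isomorphism. The question, from Robert Gray, Dugald Macpherson, Cheryl E. Praeger and Gordon F. Royle, "Set-homogeneous directed graphs", arXiv:1011.4216 (2010), is: does there exist a countably infinite tournament that is set-homogeneous but not homogeneous? The answer is no, in the following strong form.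

**Theorem 2.2.** Let $T$ be a nonempty tournament of any cardinality and let $G\le\mathrm{Aut}(T)$ be such that any two isomorphic finite induced subtournaments of $T$ lie in the same $G$-orbit. Then every isomorphism between finite induced subtournaments of $T$ is induced by an element of $G$. In particular every set-homogeneous tournament is homogeneous, and $G$ is dense in $\mathrm{Aut}(T)$. The countable set-homogeneous tournaments are exactly $I_1$, $C_3$, $\mathbb Q$, $S(2)$ and the random tournament $T^\infty$.

Here $\mathbb Q$ is the tournament with $x\to y$ iff $x<y$. The *dense local order* $S(2)$ has as vertices the points $e^{i\theta}$ of the circle with $\theta$ rational, and $x\to y$ iff $y=xe^{it}$ for some $t\in(0,\pi)$. Since $\pi$ is irrational, no two of these points are antipodal, so this is a tournament. The out-neighbors of a point lie in an open half circle, on which arcs run counterclockwise, so they form a transitive set; the same holds for in-neighbors. Finally $T^\infty$ is the countable homogeneous tournament into which every finite tournament embeds.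

Two external theorems are used. *Fraïssé's theorem*: a class of finite tournaments that contains a nonempty tournament, is closed under isomorphism and substructures, and has the joint embedding and amalgamation properties is the age of some countable homogeneous tournament. (The *age* of $M$ is the class of finite tournaments that embed in $M$. *Joint embedding* means that any two members embed in a common member. *Amalgamation* means that members $A_1,A_2$ with a common substructure $A_0$ embed in a common member by maps that agree on $A_0$.) *Lachlan's theorem* (A. H. Lachlan, *Countable homogeneous tournaments*, Trans. AMS 284 (1984) 431–461): every countable homogeneous tournament is isomorphic to $I_1$, $C_3$, $\mathbb Q$, $S(2)$ or $T^\infty$.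

**Definition 2.3.** $(T,G)$ is an *SH pair*, or is *SH*, if $T$ and $G$ satisfy the hypothesis of Theorem 2.2. (When we restrict a group to an invariant set of vertices, it may act there unfaithfully; only the permutations induced matter.) Reversing all arcs preserves this property; "dually" refers to this reversal.

If $(T,G)$ is SH, then $G$ is transitive on vertices and on arcs: an element that maps $\{x,y\}$ onto $\{x',y'\}$ must respect the direction of the arc.

**Fact 2.4 (amalgamating over a rigid base).** Let $(T,G)$ be SH.

(a) If $B\subset T$ is finite and rigid, every isomorphism $f:B\to B'\subset T$ is induced by $G$.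

(b) If $B\subset B_1,B_2$ are finite tournaments, $B$ is rigid and $B_1,B_2$ embed in $T$, then every embedding of $B$ in $T$ extends to an embedding of $B_1$ and to an embedding of $B_2$.

*Proof.* (a) Choose $g\in G$ with $B^g=B'$. Then $g|_B$ followed by $f^{-1}$ is an automorphism of $B$, hence the identity, so $g$ induces $f$. (b) Let $e:B\to T$ be the given embedding and $e_i:B_i\to T$ any embedding. The isomorphism from $e_i(B)$ to $e(B)$ given by $e_i(b)\mapsto e(b)$ is induced by some $g\in G$ by (a); take $e_i$ followed by $g$. $\square$

When we use (b) we say that we *amalgamate over $B$*. The fact does not say whether points of $B_1\setminus B$ and $B_2\setminus B$ coincide, nor how they are joined. Each use must ensure that the new points are distinct and that either direction of the uncontrolled arc is useful.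

Fact 2.4 settles the theorem for rigid $U$. For general $U$, a sensible plan is to enlarge $U$ to a rigid $W\subset T$ and extend the given map to $W$. This works at once if $T$ is rich enough.

**Proposition 2.5.** Let $(T,G)$ be SH and suppose that every finite tournament embeds in $T$. Then every isomorphism between finite subtournaments of $T$ is induced by $G$.

*Proof.* **Step 1.** *This step puts every finite $U\subset T$ inside a finite rigid $W\subset T$.* By the end of Section 1 there is an abstract rigid tournament $U\cup E$ with $E$ a line. Let $e$ be an embedding of it in $T$. Since $e(U)\cong U$, some $g\in G$ has $e(U)^g=U$; put $W=e(U\cup E)^g$.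

**Step 2.** *This step realizes every prescribed pattern over a finite set.* Let $U=U_1\sqcup U_2\subset T$ be finite. Take a finite rigid $W\supseteq U$ in $T$, and an abstract one-point extension $W\cup v$ with $U_1\to v\to U_2$ and other arcs arbitrary. It embeds in $T$, so by Fact 2.4(b) it embeds over $W$ itself. Hence there is $v\in T$ with $U_1\to v\to U_2$.

**Step 3.** *This step combines the two.* Let $\varphi:U\to V$ be an isomorphism of finite subsets and let $W\supseteq U$ be finite and rigid. By Step 2, $\varphi$ extends one vertex at a time to an isomorphism $\hat\varphi:W\to W'\subset T$. By Fact 2.4(a), $\hat\varphi$ is induced by $G$. $\square$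

But we do not know which finite tournaments embed in $T$. The natural next move is to show that the age of $T$ has amalgamation and then to quote Fraïssé and Lachlan. Take $A_1,A_2$ in the age with $A_0=A_1\cap A_2$. The two copies of $A_0$ inside copies of $A_1$ and $A_2$ can be matched by $G$, but only as sets, that is, up to an automorphism of $A_0$. If $A_0$ is not rigid, the match may be twisted, and the argument stops there. To repair it we would amalgamate over a rigid $A_0\cup L$; but then $A_1\cup L$ and $A_2\cup L$ must embed in $T$. This suggests replacing the age by the class of those $A$ for which *every* $A\cup L$ embeds in $T$. Section 8 shows that this class does amalgamate. The rest of the work is to show that it is large, unless $T$ is of a special form that can be treated by hand.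

## 3. Three-vertex and four-vertex subtournaments

Write $x^+,x^-$ for the sets of out- and in-neighbors of $x$, $A^+=\{x:A\to x\}$ and $A^-=\{x:x\to A\}$. A vertex $v\notin U$ is *mixed* over $U$ if $v\notin U^+\cup U^-$. Put $D=[I_1,C_3]$ and $D^*=[C_3,I_1]$.

A 4-vertex tournament with a source or a sink is $L_4$, $D$ or $D^*$. If it has neither, its out-degrees (scores) are all $1$ or $2$ and sum to $6$, so they are $1,1,2,2$. Let $a\to b$ be the vertices of score $2$ and $c\to d$ those of score $1$. Then $b\to c,d$ since $b$ does not beat $a$; $a\to c$ since $c$ has used up its score on $d$; and $d\to a$ since $d$ beats neither $b$ nor $c$. So this tournament is unique; call it $C_4$. It is rigid, because an automorphism preserves each equal-score pair together with the arc on it. If $U\cong C_3$ and $v$ is mixed over $U$, then $U\cup v$ has no source and no sink, so $U\cup v\cong C_4$.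

The first fact lets us work inside neighborhoods.

**Fact 3.1 (localization).** If $(T,G)$ is SH and $a^+\ne\emptyset$, then $(a^+,G_a)$ is SH. Dually for $a^-$.

*Proof.* Let $X\cong Y$ be finite nonempty subsets of $a^+$. Then $\{a\}\cup X\cong\{a\}\cup Y$, so some $g\in G$ maps the first onto the second. As $a$ is the unique source of both, $g$ fixes $a$ and $X^g=Y$. $\square$

The smallest non-rigid tournament is $C_3$. Here set-homogeneity already gives maps.

**Lemma 3.2.** If $(T,G)$ is SH and $U\subset T$ is a $C_3$, then $G$ induces the rotations of $U$.

*Proof.* Let $U=\{u_0,u_1,u_2\}$ with $u_i\to u_{i+1}$, indices mod $3$. Suppose the claim fails. Then the setwise stabilizer $G_U$ acts trivially on $U$, since $\mathrm{Aut}(U)$ has order $3$.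

**Step 1.** *This step shows that mixed vertices of one kind all attach to $U$ in the same place.* Let $v,v'\notin U$ both have exactly two out-neighbors in $U$, with in-neighbors $u_i$ and $u_{i'}$ respectively. The map $v\mapsto v'$, $u_j\mapsto u_{j+i'-i}$ is an isomorphism $U\cup v\to U\cup v'$ between copies of the rigid $C_4$, so by Fact 2.4(a) it is induced by some $g\in G$. This $g$ lies in $G_U$, so it acts trivially on $U$ and $i=i'$. In the same way, all $v\notin U$ with exactly one out-neighbor in $U$ have the same out-neighbor.

**Step 2.** *This step produces three mixed vertices attached in three different places.* For each $i$ choose $h\in G$ mapping the arc $(u_{i+1},u_{i+2})$ to the arc $(u_i,u_{i+1})$. Then $U^h\ne U$, as otherwise $h\in G_U$ would act nontrivially. So $v_i:=u_i^h$ lies outside $U$, and from $u_{i+2}\to u_i\to u_{i+1}$ we get $u_{i+1}\to v_i\to u_i$. If $v_i\to u_{i+2}$, then $v_i$ has two out-neighbors in $U$ and in-neighbor $u_{i+1}$; otherwise $v_i$ has the single out-neighbor $u_i$. Two of $v_0,v_1,v_2$ are of the same kind, with different attachment. This contradicts Step 1. $\square$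

**Remark 3.3 (up to four vertices).** Call $T$ *$k$-homogeneous* if every isomorphism between $k$-vertex subtournaments extends to an automorphism of $T$. Fact 2.4 handles $I_1,L_2,L_3,L_4,C_4$, and Lemma 3.2 handles $C_3$. For $D$, the source $a$ is fixed, and Lemma 3.2 in $(a^+,G_a)$ gives the rotations; dually for $D^*$. So set-homogeneous tournaments are $k$-homogeneous for all $k\le 4$. On five vertices there is the tournament on $\mathbb Z/5$ with $x\to x+1,x+2$. Its rotation fixes no vertex, so Fact 3.1 gives no help.

For infinite $T$ we need the following supply of subtournaments. A tournament is *strong* if for each partition of its vertices into two nonempty parts there are arcs in both directions.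

**Fact 3.4.** A tournament in which every arc lies in a $C_3$ is strong.

*Proof.* Let $P\sqcup R$ be a partition into nonempty parts. It suffices to find an arc from $P$ to $R$, since the parts may be exchanged. If some arc between the parts goes $r\to p$, with $r\in R$, $p\in P$, take a $C_3$ $r\to p\to z\to r$: if $z\in P$, then $z\to r$ goes from $P$ to $R$, and if $z\in R$, then $p\to z$ does. If there is no such arc, all arcs go from $P$ to $R$. $\square$

**Lemma 3.5.** Let $(T,G)$ be SH with $T$ infinite. Then $a^+,a^-$ are infinite for all $a$, and $T$ embeds all $L_n$. If $T$ embeds $C_3$, then every arc lies in a $C_3$, $T$ is strong, and $T$ embeds $C_4$.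

*Proof.* All $a^+$ have the same cardinality. If it were a finite $k$, then a set of $2k+2$ vertices would have average inner out-degree $(2k+1)/2>k$, which is impossible. Dually for $a^-$. Now $(a^+,G_a)$ is again an infinite SH pair, and iterating gives all $L_n$.

Let $C_3$ embed. By arc-transitivity every arc lies in a $C_3$, and $T$ is strong by Fact 3.4. To find $C_4$, let $U$ be a $C_3$ and $v\notin U$. If $v$ is mixed over $U$, we are done. Otherwise, up to duality, $U\to v$. Pick $u\in U$ and a $C_3$ $u\to v\to z\to u$. Then $z\notin U$, since $v\to z$. If $z$ is mixed over $U$, done. Otherwise $z\to U$, and any $u'\in U\setminus u$ satisfies $z\to u'\to v$, so $u'$ is mixed over the $C_3$ $\{u,v,z\}$. $\square$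

**Lemma 3.6.** If $(T,G)$ is SH, $T$ is infinite, and $T$ embeds one of $D,D^*$, then it embeds both.

*Proof.* Up to duality $T$ embeds $D$, hence $C_3$, hence $C_4$ by Lemma 3.5. We amalgamate $D$ and $C_4$ over the rigid $L_3$ given by $x\to u\to y$, $x\to y$.

Adding $c$ with $x\to c$, $y\to c$, $c\to u$ gives $D$: the vertex $x$ dominates the cycle $u\to y\to c\to u$. Adding $a$ with $a\to x$, $u\to a$, $y\to a$ gives $C_4$: along $a\to x\to u\to y\to a$ each vertex has an in- and an out-neighbor, so there is no source or sink. In the amalgam $a\ne c$, because $x\to c$ and $a\to x$. If $a\to c$, then $a\to x\to y\to a$ is a $C_3$ dominating $c$. If $c\to a$, then $c\to u\to y\to c$ is a $C_3$ dominating $a$. Either way $D^*$ embeds. $\square$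

**Definition 3.7.** $\tau$ is the class of SH pairs $(T,G)$ with $T$ infinite such that $T$ embeds $D$ and $D^*$.

The class $\tau$ is closed under duality, and its members are strong and embed every 4-vertex tournament.

## 4. Finite tournaments leave only $I_1$ and $C_3$

This section proves the finite case of Theorem 2.2. Let $(T,G)$ be SH with $T$ finite. We show by induction on $|T|$ that $T\cong I_1$ or $C_3$.

$T$ is vertex-transitive, hence regular: $|T|=2k+1$ and $|a^+|=k$ for every $a$. If $k\ge 1$, then $(a^+,G_a)$ is SH and smaller, so $a^+\cong I_1$ or $C_3$. Thus $k\in\{0,1,3\}$. For $k=0$ we have $I_1$, and for $k=1$ a regular tournament on three vertices, which is $C_3$.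

Let $k=3$, so $a^+\cong C_3$. For an arc $a\to b$ we get $|b^+\cap a^+|=1$, hence $|b^+\cap a^-|=2$; so each arc lies in exactly two 3-cycles. If $Y,Y'$ are the two 3-cycles through $(a,b)$, some $g\in G$ maps $Y$ onto $Y'$, and after a rotation of $Y'$ (Lemma 3.2) we may assume that $g$ fixes $a$ and $b$. So the stabilizer of $(a,b)$ in $G$ has an orbit of size $2$. But $|G|$ is odd, a contradiction.

If $T=I_1$, the conclusion of the theorem is trivial. If $T=C_3$, vertex-transitivity forces $G$ to contain all rotations, and each isomorphism between nonempty subtournaments of $C_3$ is the restriction of a rotation. So Theorem 2.2's first assertion holds for finite $T$.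

*Example.* The case $k=3$ looks as follows. On $\mathbb Z/7$ let $x\to y$ iff $y-x\in\{1,2,4\}$. The $21$ maps $x\mapsto rx+s$ with $r\in\{1,2,4\}$ are automorphisms and are transitive on the $21$ arcs. The out-neighborhood of $0$ is the 3-cycle $1\to2\to4\to1$. There are $\binom73-7\binom32=14$ three-cycles, since each transitive triple is counted once at its source; and no group of odd order is transitive on $14$ objects. So this tournament is arc-transitive but not set-homogeneous.

## 5. No $D$ and no $D^*$: a linear order around each vertex

This section proves Theorem 2.2's first assertion for infinite $(T,G)\notin\tau$. By Lemma 3.6, $T$ embeds neither $D$ nor $D^*$, so all $x^+$ and $x^-$ contain no $C_3$ and are transitive. If $T$ has no $C_3$ at all, every finite subset is a line, hence rigid, and Fact 2.4(a) finishes. So assume that $C_3$ embeds; by Lemma 3.5 so do all $L_n$ and $C_4$.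

For $a\in T$ give each vertex of $T\setminus a$ one of two colors, according to whether it lies in $a^+$ or in $a^-$, and define on $T\setminus a$

$$x\prec_a y\iff (x\to y\text{ and }x,y\text{ have the same color})\ \text{or}\ (y\to x\text{ and they have different colors}). \tag{5.1}$$

To see where this comes from, take $T=S(2)$ and replace each in-neighbor of $a$ by its antipode. Put $a$ at angle $0$, let $x\in a^+$ have angle $s\in(0,\pi)$ and let $y\in a^-$ have angle $\pi+t$ with $t\in(0,\pi)$. Then $y\to x$ iff $s-t+\pi$ lies in $(0,\pi)$, iff $s<t$. So $\prec_a$ is the counterclockwise order of the half circle after this folding (within each color this is clear).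

**Step 1.** *This step shows that $\prec_a$ is a linear order.* For distinct $x,y$ exactly one of $x\prec_a y$, $y\prec_a x$ holds, so we only have to exclude cycles $x\prec y\prec z\prec x$. A monochromatic one would be a $C_3$ inside $a^+$ or $a^-$. Otherwise, after cyclic relabeling, $z$ is the vertex of the odd color. In both cases (5.1) gives $x\to y$, $z\to y$, $x\to z$. If $x,y\in a^+$ and $z\in a^-$, then $a\to x\to z\to a$ is a $C_3$ and $a,x,z$ all dominate $y$: a copy of $D^*$. If $x,y\in a^-$ and $z\in a^+$, then $y\to a\to z\to y$ is a $C_3$ and $x$ dominates $y,a,z$: a copy of $D$. Neither embeds in $T$.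

**Step 2.** *This step shows that every open $\prec_a$-interval with endpoints in $(T\setminus a)\cup\{\pm\infty\}$ contains points of both colors.* A linear order and a 2-coloring on a set of at most three points determine, by (5.1), a tournament $F$ on these points together with a vertex $a$. We claim that $F$ embeds in $T$. This is clear if $|F|\le 3$, since $L_3$ and $C_3$ embed. Let $|F|=4$; as $L_4$ and $C_4$ embed, we must exclude $F\cong D,D^*$. If $a$ is a source or a sink, all colors agree and $F$ is transitive. Otherwise, if $F\cong D$ or $D^*$, the source or sink is some $y\ne a$, and $a$ lies in the 3-cycle, say $a\to x\to z\to a$. Then $x,z$ have different colors, so $z\prec x$. If $y$ is the source, then $y\to a$ gives $y$ the color of $z$; from $y\to x$ we get $x\prec y$, and from $y\to z$ we get $y\prec z$. If $y$ is the sink, then $a\to y$ gives $y$ the color of $x$; from $x\to y$ we get $x\prec y$, and from $z\to y$ we get $y\prec z$. Both times $x\prec y\prec z\prec x$, which is impossible in a linear order.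

Now let $u\prec_a u'$ in $T$ and let a color be given. Take $F$ to be given by three points $u,y,u'$ in this order, with the colors of $u,u'$ and the desired color for $y$. A copy of $F$ lies in $T$. The isomorphism from the copy of $\{a,u,u'\}$ to the actual $\{a,u,u'\}$ is induced by $G$, because a tournament with at most three vertices is rigid (Fact 2.4(a)) or a $C_3$ (set-homogeneity and Lemma 3.2). The image of the copy of $y$ is the desired point. If one or both endpoints are infinite, use $\{a,u\}$ or $\{a\}$ instead.

**Step 3.** *This step extends isomorphisms by one point.* Let $\varphi:U\to V$ be an isomorphism of finite subsets and $x\in T\setminus U$. We show that $\varphi$ extends to $U\cup x$. This is trivial for $U=\emptyset$. Otherwise pick $a\in U$. By (5.1), $\varphi$ carries $\prec_a$ and the colors on $U\setminus a$ to $\prec_{\varphi(a)}$ and the colors on $V\setminus\varphi(a)$. The point $x$ lies in an interval between neighboring points of $U\setminus a$ (or $\pm\infty$); by Step 2 the corresponding interval of $\prec_{\varphi(a)}$ contains a point $x'$ with the color of $x$. As (5.1) recovers arcs from order and colors, $x\mapsto x'$ extends $\varphi$.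

**Step 4.** *This step passes to a rigid set.* Given $\varphi:U\to V$, pick a transitive $Y\subset T\setminus U$ with $|Y|=3|U|+1$: take a copy of $L_{4|U|+1}$ and drop at most $|U|$ vertices. Put $W=U\cup Y$. By Lemma 1.2(a) an automorphism of $W$ moves at most $3|U|$ vertices, so it fixes some $y\in Y$. It then preserves the transitive sets $W\cap y^+$ and $W\cap y^-$, so it fixes them pointwise. Thus $W$ is rigid. By Step 3, $\varphi$ extends to an isomorphism $\hat\varphi:W\to W'$, which is induced by $G$ by Fact 2.4(a). $\square$

## 6. Gaps of a line in a member of $\tau$

From here on, $(T,G)\in\tau$. By Proposition 2.5 it suffices to show that every finite tournament embeds in $T$. The class $\tau$ is useful because it is stable under localization, so that arguments can be run inside small pieces of $T$. The next lemma gives the first such piece.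

**Lemma 6.1.** If $(T,G)\in\tau$ and $a\in T$, then $(a^+,G_a),(a^-,G_a)\in\tau$.

*Proof.* By duality consider $a^+$. It is infinite and SH, and it contains a $C_3$ because $D$ embeds and $G$ is vertex-transitive. Suppose $(a^+,G_a)\notin\tau$. By Lemma 3.6, $a^+$ embeds neither $D$ nor $D^*$, so, by vertex-transitivity, $T$ omits $[I_1,D]$ and $[I_1,D^*]$.

**Step 1.** *This step attaches to each $C_3$ a unique dominating vertex.* Let $U\subset T$ be a $C_3$. As $D$ embeds and all 3-cycles are $G$-equivalent, some vertex dominates $U$. If two did, say $d\to d'$, then $\{d,d'\}\cup U\cong[I_1,D]$. So there is exactly one; call it $d(U)$.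

**Step 2.** *This step determines how $d(U)$ is joined to every other vertex.* If $U\to v$, then $v\to d(U)$; otherwise $\{d(U)\}\cup U\cup v\cong[I_1,D^*]$. If $v$ is mixed over $U$, then $d(U)\to v$. Indeed $a^+$ contains a $C_4$ by Lemma 3.5, so by set-homogeneity every $C_4$ in $T$ is dominated by some vertex; let $e$ dominate $U\cup v\cong C_4$. Then $e$ dominates $U$, so $e=d(U)$ and $d(U)\to v$.

**Step 3.** *This step derives a contradiction.* Let $U\subset a^+$ be a $C_3$. Then $d(U)=a$, and Steps 1 and 2 give $a^-=U^+$: a vertex of $a^-$ is outside $U$, is not mixed over $U$ and does not dominate $U$, so it is in $U^+$; conversely $U^+\subset a^-$. Since $G_a$ is transitive on $a^+$, every $y\in a^+$ lies in a $C_3$ inside $a^+$, so $y\to a^-$. Hence $a^+\to a^-$. As $D^*$ embeds, $a^-$ contains a $C_3$, and it is dominated by all of the infinite set $a^+$, against uniqueness in Step 1. $\square$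

**Corollary 6.2 (gaps).** Let $(T,G)\in\tau$, let $L=l_1\to\dots\to l_n$ be a line in $T$, $0\le i\le n$, and
$$K_i(L)=\{x: l_j\to x\ (j\le i),\ x\to l_j\ (j>i)\}.$$
Then $(K_i(L),G_{(L)})\in\tau$, where $G_{(L)}$ is the pointwise stabilizer of $L$. In particular all $[L_r,C_3,L_s]$ embed in $T$.

*Proof.* Induction on $n$; for $n=0$ we have $K_0(L)=T$. If $i\ge1$, pass to $(l_1^+,G_{l_1})\in\tau$, which contains the line $l_2\to\dots\to l_n$, whose $(i-1)$-st gap there is $K_i(L)$. If $i=0$ and $n\ge 1$, pass to $(l_n^-,G_{l_n})\in\tau$, which contains $l_1\to\dots\to l_{n-1}$, whose $0$-th gap there is $K_0(L)$. For the last claim take $n=r+s$, $i=r$, and a $C_3$ in $K_r(L)$. $\square$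

Next we want to amalgamate over one vertex plus a line. Such a tournament need not be rigid, but its symmetries are under control.

**Lemma 6.3.** (a) If $X=\{v\}\cup L$ is finite, $L$ is a line and $X$ has a nontrivial automorphism $\alpha$, then $X=[N,Z,P]$ with $v\in Z\cong C_3$ and $N,P$ transitive (possibly empty), and $\alpha$ fixes $N\cup P$ pointwise.

(b) If $(T,G)\in\tau$, every isomorphism between copies in $T$ of such an $X$ is induced by $G$.

*Proof.* (a) $X$ is not transitive, so it contains a $C_3$; every $C_3$ contains $v$, because $L$ is transitive. Applying powers of $\alpha$, every $C_3$ contains the whole $\langle\alpha\rangle$-orbit of $v$. If $\alpha$ fixed $v$, it would preserve the rigid $L$ and be trivial; so the orbit of $v$ has odd size at least $3$, hence equals every $C_3$. Thus there is a unique $C_3$, say $Z=\{z_0\to z_1\to z_2\to z_0\}$, and $v\in Z$. If some $l\notin Z$ were mixed over $Z$, then going around the cycle there would be an $i$ with $l\to z_i$ and $z_{i+1}\to l$, and $l\to z_i\to z_{i+1}\to l$ would be another $C_3$. So $X\setminus Z=N\cup P$ with $N\to Z\to P$. The sets $N,P$ lie in $L$, so they are transitive. For $z\in Z\setminus v\subset L$ we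 have $N\to z\to P$ inside the transitive $L$, so $N\to P$. Finally $\alpha$ preserves $Z$, hence also $N$ and $P$, and so it fixes the lines $N,P$ pointwise.

(b) By set-homogeneity it suffices that automorphisms of $X\subset T$ are induced by $G$: if $f:X\to X'$ is an isomorphism and $X^g=X'$, then $f$ is an automorphism of $X$ followed by $g$. Let $\alpha$ be a nontrivial automorphism of $X$. By (a) it fixes the line $N\cup P$ pointwise and rotates $Z$, and $Z$ lies in a gap $K$ of this line. By Corollary 6.2, $(K,G_{(N\cup P)})$ is SH, so Lemma 3.2 gives an element of $G_{(N\cup P)}$ that induces $\alpha$ on $Z$. $\square$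

Together with Fact 2.4(a): *for $(T,G)\in\tau$, every isomorphism between copies in $T$ of a finite $\{v\}\cup L$, with $L$ a line, is induced by $G$*, so we may amalgamate over such a base as well.

## 7. Every union of two lines embeds

We now find the first large family inside $T$. We start with one vertex over a line and then replace the vertex by a second line.

**Lemma 7.1.** If $(T,G)\in\tau$, every finite tournament $\{v\}\cup L$ with $L$ a line embeds in $T$.

*Proof.* Let $X=\{v\}\cup L$ be a counterexample with $n=|L|$ minimal, and let $w$ be the word of $v$ over $L$. Then $n\ge2$, and $w$ is not constant, since otherwise $X$ is transitive. Pick $i$ with $w_i\ne w_{i+1}$ and put $L'=L\setminus\{l_i,l_{i+1}\}$.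

By minimality $X\setminus l_i$ and $X\setminus l_{i+1}$ embed, and by the remark after Lemma 6.3 both are realized over one copy of $\{v\}\cup L'$ in $T$; we use the same names for this copy. Let $K=K_{i-1}(L')$ in $T$, and color $x\in K\setminus v$ by the letter $+$ if $v\to x$ and $-$ if $x\to v$. Both the copy of $l_i$, of color $w_i$, and the copy of $l_{i+1}$, of color $w_{i+1}$, lie in $K$. So both colors occur in $K$.

If $v\in K$, the word of $v$ over $L'$ is $-^{i-1}+^{n-1-i}$, so $w=-^{i-1}w_iw_{i+1}+^{n-1-i}$. If $w_iw_{i+1}=-+$, then $X$ is transitive. If $w_iw_{i+1}=+-$, then $X=[L_{i-1},C_3,L_{n-1-i}]$. In both cases $X$ embeds, by Lemma 3.5 or Corollary 6.2, a contradiction.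

If $v\notin K$, then all of $K$ is colored, and $K$ is strong because $(K,G_{(L')})\in\tau$. So there is an arc in $K$ from a vertex of color $w_i$ to a vertex of color $w_{i+1}$. With $v$ and $L'$ it forms a copy of $X$, a contradiction. $\square$

The next proof uses a doubling device: the base contains two copies of the same data, so that whichever way the uncontrolled arc points, one of the copies reads it correctly.

**Lemma 7.2.** If $(T,G)\in\tau$, every finite tournament $X\cup L$ with $X$ and $L$ both transitive embeds in $T$.

*Proof.* Induction on the size of $L$, for all $X$ simultaneously. If $|L|\le1$, this is Lemma 7.1 or Lemma 3.5. Now let $n\ge1$, $|L|=n+1$, and assume the claim for lines of at most $n$ elements. Put $L'=L\setminus\{l_1,l_2\}$ and $k=|L'|=n-1$.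

**Step 1.** *This step builds a rigid base.* Let $Y=[X,X',e,E]$ be a line, where $X'$ is a copy of $X$, $e$ is one vertex, and $|E|=2(3k+1)$. Let $B=Y\cup L'$, where the cross arcs between $L'$ and $X$, and between $L'$ and $X'$, are those in $X\cup L$; every element of $L'$ has word $+^{3k+1}-^{3k+1}$ over $E$; and the arcs between $L'$ and $e$ are arbitrary. Apply Lemma 1.2(b) with $A=L'$ (rigid, of size $k$) and the line $Y$: the tournament $B$ is rigid.

**Step 2.** *This step adds two points with the roles of $l_1,l_2$ exchanged on the two copies.* Let $B\cup x$ be given by $x\to L'$, $x$ having over $X$ the type of $l_1$ and over $X'$ the type of $l_2$, and $x\to e$. Let $B\cup x'$ be given by $x'\to L'$, $x'$ having over $X$ the type of $l_2$ and over $X'$ the type of $l_1$, and $e\to x'$. Arcs to $E$ are arbitrary. Since $x\to L'$, we can write $B\cup x=Y\cup(\{x\}\cup L')$ with $Y$ and $\{x\}\cup L'$ lines, the latter of size $n$; so $B\cup x$ embeds by induction. So does $B\cup x'$.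

**Step 3.** *This step amalgamates over $B$.* We have $x\ne x'$ because of $e$. If $x\to x'$, then $X\cup\{x,x'\}\cup L'\cong X\cup L$ with $x,x'$ in the roles of $l_1,l_2$. If $x'\to x$, then $X'\cup\{x',x\}\cup L'\cong X\cup L$ with $x',x$ in the roles of $l_1,l_2$. Either way $X\cup L$ embeds. $\square$

Call a finite tournament that is a union of two transitive sets a *2-line*. For example, $D$ is a 2-line: its source with two vertices of the cycle, and the third vertex. Lemma 7.2 says that members of $\tau$ embed all 2-lines.

## 8. Amalgamation with lines attached

**Definition 8.1.** For $(T,G)\in\tau$ let $\mathcal A^+=\mathcal A^+(T)$ be the class of finite tournaments $A$ such that *every* tournament $A\cup L$, with $L$ a line and arbitrary cross arcs, embeds in $T$.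

By Lemma 7.2 all finite transitive tournaments are in $\mathcal A^+$. For this class the amalgamation argument that failed in Section 2 goes through: the line makes the base rigid, and it also records one obstruction for each possible amalgam.

**Lemma 8.2.** $\mathcal A^+$ is closed under isomorphism and substructures, and has the joint embedding and amalgamation properties.

*Proof.* Closure under isomorphism is clear. If $A'\subset A\in\mathcal A^+$ and $A'\cup L$ is given, choose the cross arcs between $A\setminus A'$ and $L$ arbitrarily; then $A\cup L$ embeds in $T$, hence so does $A'\cup L$.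

For amalgamation, let $A_1,A_2\in\mathcal A^+$ with common substructure $A_0=A_1\cap A_2$, possibly empty; the empty case is joint embedding. Let $C_1,\dots,C_r$ be all tournaments on $A_1\cup A_2$ that extend $A_1$ and $A_2$. Suppose that none is in $\mathcal A^+$, and for each $j$ choose a tournament $C_j\cup L_j$, with $L_j$ a line, that does not embed in $T$.

**Step 1.** *This step puts all obstructions on one line.* Let $L=[L_1,\dots,L_r,F]$, where $F$ is a line to be described. Give each element of $A_1\cup A_2$ over $L_j$ its type in $C_j\cup L_j$. Let $F$ contain for each $a\in A_1\cup A_2$ an element $f_a$ with $a\to f_a$ and $f_a\to b$ for all $b\ne a$, and also a block over which every element of $A_1\cup A_2$ has word $+^m-^m$, where $m=3|A_0|+1$.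

**Step 2.** *This step amalgamates over $A_0\cup L$.* The tournaments $A_1\cup L$ and $A_2\cup L$ embed in $T$ because $A_1,A_2\in\mathcal A^+$. The tournament $A_0\cup L$ is rigid by Lemma 1.2(b): the block supplies the words $+^m-^m$, and the $f_a$ make the words of elements of $A_0$ distinct. So $A_1\cup L$ and $A_2\cup L$ embed over one copy of $A_0\cup L$. The elements $f_a$ show that the points coming from $A_1\setminus A_0$ differ from those coming from $A_2\setminus A_0$. Hence some $C_j$ is induced on $A_1\cup A_2$. Together with $L_j$ it forms a copy of $C_j\cup L_j$ in $T$, a contradiction. $\square$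

**Corollary 8.3.** If $D\in\mathcal A^+$ or $D^*\in\mathcal A^+$, then every finite tournament is in $\mathcal A^+$; in particular every finite tournament embeds in $T$.

*Proof.* By Fraïssé's theorem there is a countable homogeneous tournament $M$ with age $\mathcal A^+$. In $I_1,C_3,\mathbb Q,S(2)$ all sets $x^+$ and $x^-$ are transitive, so these embed neither $D$ nor $D^*$. By Lachlan's theorem $M\cong T^\infty$, whose age consists of all finite tournaments. $\square$

So the target is now explicit: show that $D$ or $D^*$, with *any* line attached in *any* way, embeds in $T$.

## 9. Cells cut out by a line are again in $\tau$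

To build $D\cup L$ we look for its four vertices, each with a prescribed word over $L$. So we study the set of all vertices with a given word.

**Definition 9.1.** For a line $L\subset T$ and a word $p$ of length $|L|$ let $C(L,p)=\{x\in T\setminus L: x\text{ has word }p\text{ over }L\}$. A *run* of $p$ is a maximal constant interval. The word $p$ is *good* if it starts with $+$, ends with $-$ and has at least four runs.

For example, $+-+-$ and $++-+--$ are good, and $+-$ is not. A good word has an even number $s\ge4$ of runs.

**Lemma 9.2.** Let $(T,G)\in\tau$ and let $p$ be good over the line $L\subset T$.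

(a) $(C(L,p),G_{(L)})\in\tau$. In particular $G_{(L)}$ is transitive on $C(L,p)$, and $C(L,p)$ is strong.

(b) If $X\subset C(L,p)$ is finite and transitive, then $L\cup X$ is rigid.

*Proof.* **Step 1.** *This step shows that the cell is infinite and embeds $D$ and $D^*$.* Let $U=U_1\cup U_2$ be a 2-line with $U_1,U_2$ disjoint and transitive, and form $L\cup U$ with all elements of $U$ having word $p$. Let $L^+,L^-$ be the sets of elements of $L$ where $p$ has the letter $+$, respectively $-$. Then $U_1\to L^+$ and $L^-\to U_2$, so $U_1\cup L^+$ and $L^-\cup U_2$ are transitive and $L\cup U$ is a 2-line. It embeds in $T$ by Lemma 7.2, and over our $L$ by Fact 2.4(b). So $C(L,p)$ embeds all 2-lines, including all $L_n$, $D$ and $D^*$.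

**Step 2.** *This step reduces the SH property to a statement about automorphisms.* Let $\theta:X\to Y$ be an isomorphism of finite nonempty subsets of $C(L,p)$. Then $\mathrm{id}_L\cup\theta$ is an isomorphism $L\cup X\to L\cup Y$. Choose $g\in G$ with $(L\cup X)^g=L\cup Y$, and let $\beta$ be $g$ followed by $(\mathrm{id}_L\cup\theta)^{-1}$, an automorphism of $Z=L\cup X$. Suppose we know that $X^\beta=X$. Then $L^\beta=L$, so $\beta$ fixes the line $L$ pointwise; hence $g$ fixes $L$ pointwise and $X^g=Y$, as required for SH. If moreover $X$ is transitive, any automorphism $\beta$ of $Z$ with $X^\beta=X$ is the identity on both $L$ and $X$, which gives (b). So it remains to show that *every automorphism $\beta$ of $Z=L\cup X$ satisfies $X^\beta=X$*.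

**Step 3.** *This step describes $Z$ through its modules.* A *module* of a tournament is a set $M$ of vertices such that each vertex $z\notin M$ satisfies $z\to M$ or $M\to z$. (In $[I_1,C_3]$ the $C_3$ is a module.) Let $R_1,\dots,R_s$ be the runs of $p$, regarded as intervals of $L$. Then $X$ is a module of $Z$, because all its elements have the same word. Each $R_j$ is a module, because it is an interval of the line and $p$ is constant on it. These *blocks* partition $Z$. Between two disjoint modules all arcs go the same way, so there is a quotient tournament
$$Q=\{v\}\cup\{r_1\to\dots\to r_s\},\qquad v\to r_j\ (j\text{ odd}),\quad r_j\to v\ (j\text{ even}),$$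
where $v$ stands for $X$ and $r_j$ for $R_j$.

**Step 4.** *This step shows that $Q$ is prime, meaning that every module $M$ of $Q$ with $|M|\ge2$ equals $Q$.* If $y\to z\to y'$ with $y,y'\in M$, then $z\in M$. Suppose $v\notin M$. Then $M$ contains some $r_i,r_j$ with $i<j$, hence all $r$'s between them, hence $r_i$ and $r_{i+1}$; but $v$ dominates exactly one of these two, a contradiction. So $v,r_i\in M$ for some $i$. If $i$ is odd, then $i<s$ and $r_i\to r_s\to v$ gives $r_s\in M$; then $v\to r_1\to r_s$ gives $r_1\in M$. If $i$ is even, then $v\to r_1\to r_i$ gives $r_1\in M$; then $r_1\to r_s\to v$ gives $r_s\in M$. In both cases $r_1\to r_j\to r_s$ gives $r_j\in M$ for $1<j<s$, so $M=Q$.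

**Step 5.** *This step shows that a module $M$ of $Z$ not contained in a block is all of $Z$.* Choose one vertex from each block, in $M$ whenever possible. These vertices form a copy of $Q$, and $M$ meets it in a module of size at least $2$, so by Step 4 in everything; thus $M$ meets every block. Suppose $z\in Z\setminus M$. Then $z\to M$ or $M\to z$; as $M$ meets every block, the block of $z$ is a source or a sink of $Q$. Then the rest of $Q$ is a module of size $s$ with $2\le s<|Q|$, contradicting Step 4. So $M=Z$.

**Step 6.** *This step concludes.* By Step 5 the blocks are exactly the maximal proper modules of $Z$. So $\beta$ permutes them and induces an automorphism of $Q$. Now $Q$ has at least five vertices and contains the closed walk $r_1\to r_2\to\dots\to r_s\to v\to r_1$ through all of them, so it is strong. If $Q$ had a nontrivial automorphism, Lemma 6.3(a) would give $Q=[N,C_3,P]$ with $N\cup P\neq\emptyset$, which is not strong. So $Q$ is rigid, $\beta$ fixes the block $X$, and $X^\beta=X$. With Step 1 and Lemma 3.5 this proves (a), and Step 2 gives (b). $\square$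

## 10. A 3-cycle with an arbitrary line

Before attaching a line to $D$ we attach one to $C_3$. The proof again uses two copies of the data on the line, one for each orientation of a 3-cycle.

**Lemma 10.1.** If $(T,G)\in\tau$, then $C_3\in\mathcal A^+(T)$.

*Proof.* Let $C_3\cup L_0$ be given, where the cycle is $\alpha\to\beta\to\gamma\to\alpha$ and $\alpha,\beta,\gamma$ have types $q_\alpha,q_\beta,q_\gamma$ over the line $L_0$.

**Step 1.** *This step sets up three cells in which any 3-cycle is good enough.* Define a line $L$ and three words $p_1,p_2,p_3$ over it. In order, $L$ consists of

- one element where all $p_i$ are $+$, then one where all are $-$;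
- a copy of $L_0$ on which $(p_2,p_3,p_1)=(q_\alpha,q_\beta,q_\gamma)$;
- a copy of $L_0$ on which $(p_2,p_1,p_3)=(q_\alpha,q_\beta,q_\gamma)$;
- three elements, on the $i$-th of which $p_i$ is $+$ and the other two are $-$;
- one element where all $p_i$ are $+$, then one where all are $-$.

Each $p_i$ starts with $+-$ and ends with $+-$, so it is good, and the $p_i$ are pairwise distinct. Take a copy of $L$ in $T$ and put $C_i=C(L,p_i)$. Suppose $x_i\in C_i$ form a 3-cycle. If $x_2\to x_3\to x_1\to x_2$, then these vertices with the first copy of $L_0$ form $C_3\cup L_0$; if $x_2\to x_1\to x_3\to x_2$, use the second copy. So it suffices to find $x_i\in C_i$ that form a 3-cycle in either orientation.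

**Step 2.** *This step finds an arc of $C_2$ that a vertex of $C_1$ closes to a cycle.* Let $a\in C_1$, which is nonempty by Lemma 9.2. The tournaments $L\cup\{a\to b\}$ and $L\cup\{b\to a\}$, with $a,b$ of types $p_1,p_2$, are 2-lines, so they embed over $L$; since $G_{(L)}$ is transitive on $C_1$, both $C_2\cap a^+$ and $C_2\cap a^-$ are nonempty for our $a$. As $p_1\ne p_2$, $a\notin C_2$, and $C_2$ is strong. So there is an arc $b'\to b$ in $C_2$ with $a\to b'$ and $b\to a$.

**Step 3.** *This step adds a vertex of $C_3$ and reads off the cycle.* The transitive triple $b'\to c\to b$, $b'\to b$, of types $p_2,p_3,p_2$, gives a 2-line $L\cup\{b',c,b\}$, which embeds in $T$. The tournament $L\cup\{b',b\}$ is rigid by Lemma 9.2(b). Amalgamating over it, we get vertices of $T$ with $a\in C_1$, $b,b'\in C_2$, $c\in C_3$ and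
$$b\to a\to b'\to c\to b,$$
where $a\ne c$ because $p_1\neq p_3$. If $c\to a$, then $a\to b'\to c\to a$ is a 3-cycle. If $a\to c$, then $a\to c\to b\to a$ is a 3-cycle. Each has one vertex in each cell. $\square$

**Lemma 10.2.** If $(T,G)\in\tau$, then $T$ is not the union of two transitive sets.

*Proof.* By Lemma 10.1, $T$ contains some $\{a,b,c\}\cup L$ with $\{a,b,c\}\cong C_3$ and $L$ a line of $24$ elements in three consecutive blocks of $8$, such that each block realizes all $8$ sign patterns for the letters of $(a,b,c)$. Suppose its vertex set is $P\sqcup R$ with $P,R$ transitive. The 3-cycle lies in neither part, so there are $u,u'\in\{a,b,c\}$ with $u\in P$ and $u'\in R$. Since $P$ is transitive, the word of $u$ over $L\cap P$ is $-\cdots-+\cdots+$, so $u$ takes both signs on $L\cap P$ inside at most one block; likewise $u'$ on $L\cap R$. So in one of the three blocks $u$ has a constant sign $\epsilon$ on the part in $P$ and $u'$ a constant sign $\epsilon'$ on the part in $R$ (choose the sign freely if the part is empty). The block contains an element where $u,u'$ have signs $-\epsilon,-\epsilon'$. It can lie neither in $P$ nor in $R$, a contradiction. $\square$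

## 11. $D$ or $D^*$ with an arbitrary line

**Proposition 11.1.** If $(T,G)\in\tau$, then $D\in\mathcal A^+(T)$ or $D^*\in\mathcal A^+(T)$.

*Proof.* Suppose neither holds: some $D\cup M_1$ and some $D^*\cup M_2$, with lines $M_1,M_2$, do not embed in $T$. Let $q_0$ be the type over $M_1$ of the source of $D$, and $q_1,q_2,q_3$ those of its cycle $e_1\to e_2\to e_3\to e_1$. Let $q_0',q_1',q_2',q_3'$ be the analogous types over $M_2$ for the sink and the cycle of $D^*$.

**Step 1.** *This step sets up four cells in which certain configurations are forbidden.* Define a line $L$ and words $p_1,\dots,p_4$ over it. In order, $L$ consists of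

- one element where all $p_i$ are $+$, then one where all are $-$;
- two copies of $M_1$, with $(p_2;p_1,p_3,p_4)=(q_0;q_1,q_2,q_3)$ on the first and $(p_2;p_3,p_1,p_4)=(q_0;q_1,q_2,q_3)$ on the second;
- two copies of $M_2$, with $(p_2;p_1,p_3,p_4)=(q'_0;q'_1,q'_2,q'_3)$ on the first and $(p_2;p_3,p_1,p_4)=(q'_0;q'_1,q'_2,q'_3)$ on the second;
- four elements, on the $i$-th of which $p_i$ is $+$ and the others are $-$;
- ten elements where all $p_i$ are $+$, then ten where all are $-$.

All $p_i$ are good, and they are pairwise distinct. Take a copy of $L$ in $T$ and put $C_i=C(L,p_i)$. If $S$ is transitive with $|S|\le3$ and its elements have types among the $p_i$, then by Lemma 1.2(b), with $A=S$ and $m=10\ge 3|S|+1$,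
$$L\cup S\ \text{is rigid.}\tag{11.1}$$
Moreover
$$\text{there are no }x_i\in C_i\text{ with }\{x_1,x_3,x_4\}\cong C_3\text{ and }x_2\to\{x_1,x_3,x_4\}\text{ or }\{x_1,x_3,x_4\}\to x_2.\tag{11.2}$$
Indeed, suppose $x_2\to\{x_1,x_3,x_4\}$. If $x_1\to x_3\to x_4\to x_1$, the four vertices with the first copy of $M_1$ form $D\cup M_1$; if $x_3\to x_1\to x_4\to x_3$, use the second copy. If $\{x_1,x_3,x_4\}\to x_2$, the copies of $M_2$ give $D^*\cup M_2$.

**Step 2.** *This step finds a 3-cycle on one side of a vertex.* Fix $x\in C_2$. Since $p_2\ne p_4$, $C_4=(C_4\cap x^+)\sqcup(C_4\cap x^-)$. By Lemma 9.2, $(C_4,G_{(L)})\in\tau$, so by Lemma 10.2 these two parts are not both transitive. One of them contains a $C_3$.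

**Step 3.** *This step treats the case that $K=C_4\cap x^+$ contains a $C_3$, contradicting (11.2).*

First, $K$ is strong. The $C_3$ in $K$ has an arc $y_0\to y_0'$. If $y\to y'$ is any arc of $K$, then $\{x,y_0,y_0'\}$ and $\{x,y,y'\}$ are transitive triples with $x$ as source, so $L\cup\{x,y_0,y_0'\}\cong L\cup\{x,y,y'\}$ by a map fixing $L\cup x$. These are rigid by (11.1), so the map is induced by some $g\in G$. This $g$ fixes $L\cup x$ pointwise, hence preserves $K$, and it maps $(y_0,y_0')$ to $(y,y')$. So every arc of $K$ lies in a $C_3$ of $K$, and $K$ is strong by Fact 3.4.

Next we find $c\in C_3\cap x^+$ with $K\cap c^+$ and $K\cap c^-$ nonempty. The transitive triple $x\to c\to y$ of types $p_2,p_3,p_4$ gives a 2-line $L\cup\{x,c,y\}$, which embeds over the rigid $L\cup x$; so there is $c\in C_3\cap x^+$ with $K\cap c^+\ne\emptyset$. The transitive triple $x\to w\to c$ of types $p_2,p_4,p_3$ gives a 2-line, which embeds over the rigid $L\cup\{x,c\}$; so $K\cap c^-\ne\emptyset$. As $p_3\ne p_4$, $c\notin K$. Since $K$ is strong, there is an arc $y\to w$ in $K$ with $c\to y$ and $w\to c$.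

Let $B=L\cup\{x,y,w\}$, where $x\to y\to w$ and $x\to w$; it is rigid by (11.1). The tournament $B\cup c$ with $x\to c$, $w\to c$, $c\to y$ embeds, as we have just found it. The tournament $B\cup a$, where $a$ has type $p_1$ and $x\to y\to a\to w$ is a transitive quadruple, is a 2-line, so it embeds. Amalgamate over $B$; $a\ne c$ because $p_1\ne p_3$. Now $x\to\{a,c,y,w\}$. If $a\to c$, then $a\to c\to y\to a$ is a 3-cycle. If $c\to a$, then $c\to a\to w\to c$ is a 3-cycle. In both cases its vertices lie in $C_1,C_3,C_4$, one in each, and $x\in C_2$ dominates it, contradicting (11.2).

**Step 4.** *This step treats the case that $K=C_4\cap x^-$ contains a $C_3$.* As good words are not symmetric under reversal, we write the argument out.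

$K$ is strong: for arcs $y_0\to y_0'$ and $y\to y'$ of $K$ the triples $\{y_0,y_0',x\}$ and $\{y,y',x\}$ are transitive with $x$ as sink, so by (11.1) some $g\in G$ fixing $L\cup x$ pointwise maps $(y_0,y_0')$ to $(y,y')$; taking $y_0\to y_0'$ in a $C_3$ of $K$, every arc of $K$ lies in a $C_3$ of $K$, and Fact 3.4 applies.

The transitive triple $w\to c\to x$ of types $p_4,p_3,p_2$ gives a 2-line with $L$, which embeds over the rigid $L\cup x$; so there is $c\in C_3\cap x^-$ with $K\cap c^-\neq\emptyset$. The transitive triple $c\to w\to x$ of types $p_3,p_4,p_2$ gives a 2-line with $L$, which embeds over the rigid $L\cup\{c,x\}$; so $K\cap c^+\ne\emptyset$. Since $K$ is strong and $c\notin K$, there is an arc $w\to y$ in $K$ with $c\to w$ and $y\to c$.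

Let $B=L\cup\{w,y,x\}$, where $w\to y\to x$ and $w\to x$; it is rigid by (11.1). The tournament $B\cup c$ with $c\to x$, $y\to c$, $c\to w$ embeds. So does the 2-line $B\cup a$, where $a$ has type $p_1$ and $w\to a\to y\to x$ is a transitive quadruple. Amalgamate over $B$; $a\ne c$ because $p_1\neq p_3$. Now $\{a,c,y,w\}\to x$. If $a\to c$, then $a\to c\to w\to a$ is a 3-cycle. If $c\to a$, then $c\to a\to y\to c$ is a 3-cycle. Each has one vertex in each of $C_1,C_3,C_4$ and is contained in $x^-$ with $x\in C_2$, contradicting (11.2). $\square$

## 12. Proof of Theorem 2.2, density and classification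

**Step 1.** *This step proves that every isomorphism between finite subtournaments is induced by $G$.* For finite $T$ this is Section 4, and for infinite $(T,G)\notin\tau$ it is Section 5. If $(T,G)\in\tau$, then $D$ or $D^*$ is in $\mathcal A^+$ by Proposition 11.1, so every finite tournament embeds in $T$ by Corollary 8.3, and Proposition 2.5 gives the claim. The cardinality of $T$ played no role: Fraïssé's and Lachlan's theorems were applied only to the auxiliary countable tournament in Corollary 8.3.

**Step 2.** *This step answers the question and gives density.* With $G=\mathrm{Aut}(T)$, Step 1 says that every set-homogeneous tournament is homogeneous. In particular no countably infinite tournament is set-homogeneous but not homogeneous. For general $G$ as in the theorem, density of $G$ in $\mathrm{Aut}(T)$, in the topology of pointwise convergence, means that the restriction of any automorphism of $T$ to any finite set is induced by an element of $G$. Such a restriction is an isomorphism between finite subtournaments, so this is Step 1.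

**Step 3.** *This step gives the classification.* A homogeneous tournament is set-homogeneous, so by Step 2 the countable set-homogeneous tournaments are the countable homogeneous ones. By Lachlan's theorem each of them is one of $I_1,C_3,\mathbb Q,S(2),T^\infty$. Conversely all five are homogeneous. For $I_1$ and $C_3$ this is immediate, and $T^\infty$ is homogeneous by definition. In $\mathbb Q$, an isomorphism between finite subsets is an order-preserving map and extends to a piecewise linear automorphism. In $S(2)$, the folding in Section 5 shows that each $\prec_a$ is a linear order, and every open $\prec_a$-interval contains points of both colors, because the vertices are dense in the circle. So Step 3 of Section 5 applies to $S(2)$: isomorphisms between finite subsets, and their inverses, extend by one point at a time. Since $S(2)$ is countable, going back and forth extends any such isomorphism to an automorphism. $\blacksquare$
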